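# Signotopes of even rank that are not 2-extendable

## 1. A guess about parity, with rank two worked by hand

A signotope is a sign pattern on the $r$-subsets of $\{1,\dots,n\}$ that obeys a local rule. It is known that in every odd rank $r\ge 3$ one can always add one new element to a signotope in such a way that two prescribed disjoint $(r-1)$-sets, each completed by the new element, become sets whose sign may be flipped freely. The local rule does not visibly depend on the parity of $r$. So the answer that one would first guess is this:

> (G) The same is true in every rank $r\ge 3$, even or odd.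

We test (G) on small cases, watch it survive for a while, and then prove that it fails in every even rank $r\ge4$. The question comes from Helena Bergold, Stefan Felsner and Manfred Scheucher, "An extension theorem for signotopes", arXiv:2303.04079 (2023). Here are the precise terms.

**Definition (signotope).** Let $r\ge1$, $n\ge r$ and $[n]=\{1,\dots,n\}$. An *$r$-signotope* on $[n]$ is a map $\sigma:\binom{[n]}{r}\to\{+,-\}$ such that for every $(r+1)$-set $X=\{x_1<\dots<x_{r+1}\}\subseteq[n]$ (an *$r$-packet*) the sequence
$$\sigma(X\setminus\{x_{r+1}\}),\ \sigma(X\setminus\{x_r\}),\ \dots,\ \sigma(X\setminus\{x_1\})$$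
has at most one sign change.

Reversing a sequence does not change its number of sign changes, so we may also read packets in the order $x_1,x_2,\dots,x_{r+1}$ of the removed element.

**Definition (fliple).** An $r$-set $X$ is a *fliple* of the $r$-signotope $\sigma$ if both values $+$ and $-$ for $\sigma(X)$, with all other values kept, give an $r$-signotope.

**Definition (deletion).** For $k\in[n]$ and $X\subseteq[n]$ put
$$X\setminus\!\setminus k=\{x\in X: x<k\}\cup\{x-1: x\in X,\ x>k\}.$$
The *deletion* $\sigma\setminus\!\setminus k$ is the $r$-signotope on $[n-1]$ with $(\sigma\setminus\!\setminus k)(X\setminus\!\setminus k)=\sigma(X)$ for all $r$-sets $X\not\ni k$. Its packets are packets of $\sigma$, relabeled.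

For instance $\{1,3,6\}\setminus\!\setminus 2=\{1,2,5\}$ and $\{1,3,6\}\setminus\!\setminus 3=\{1,5\}$.

**Definition ($t$-extendable).** An $r$-signotope $\sigma$ on $[n]$ is *$t$-extendable* if for all pairwise disjoint $(r-1)$-sets $I_1,\dots,I_t\subseteq[n]$ there are $k\in[n+1]$ and an $r$-signotope $\sigma^*$ on $[n+1]$ with fliples $I_1^*,\dots,I_t^*$ such that $\sigma^*\setminus\!\setminus k=\sigma$ and $I_j^*\setminus\!\setminus k=I_j$ for all $j$.

Here $|I_j^*|=r$ and $|I_j|=r-1$, so $k\in I_j^*$: the set $I_j^*$ is $I_j$, relabeled, together with the new element $k$.

**Rank two.** Read $\sigma(\{i<j\})=+$ as "$i$ comes before $j$" and $-$ as "$j$ comes before $i$". For $x<y<z$ the forbidden patterns of $\sigma(xy),\sigma(xz),\sigma(yz)$ are $+,-,+$ and $-,+,-$. These are exactly the two cyclic arrangements of $x,y,z$. So a $2$-signotope is the same as a linear order on $[n]$. A pair $\{i,j\}$ is a fliple if and only if $i,j$ are consecutive in this order: swapping two consecutive elements gives a linear order again, while if some $m$ lies between $i$ and $j$, flipping the pair makes $i,m,j$ cyclic.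

To extend at $I=\{i\}$, $J=\{j\}$ means to insert a new element that is consecutive to both $i$ and $j$. For the order $1,2$ and $I=\{1\}$, $J=\{2\}$, insert it in the middle. For the order $1,2,3$ and $I=\{1\}$, $J=\{3\}$ this is impossible: an element consecutive to both $1$ and $3$ would need to be their only separator, but $2$ separates them already.

So rank two fails, and it fails because something lies between $I$ and $J$. Guess (G) starts at rank three, where "between" has no obvious meaning. We now look at the first even rank in its range.

## 2. The all-plus signotope of rank four on six elements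

Two disjoint $3$-sets need $n\ge6$. Let $\sigma\equiv+$ on $\binom{[6]}{4}$, and let $I=\{1,2,3\}$, $J=\{4,5,6\}$, the pair most like $\{1\},\{3\}$ above.

Take $k=4$ and $\sigma^*\equiv+$ on $\binom{[7]}{4}$. Then $\sigma^*\setminus\!\setminus4=\sigma$, and the required fliples are $I^*=\{1,2,3,4\}$ and $J^*=\{4,5,6,7\}$. The packets containing $I^*$ are $\{1,2,3,4,x\}$ with $x\in\{5,6,7\}$. There $I^*$ arises by removing the largest element, so it is the first entry of the sequence, and changing the first entry of a constant sequence creates only one sign change. The packets containing $J^*$ are $\{x,4,5,6,7\}$ with $x\in\{1,2,3\}$, and $J^*$ is the last entry. So both sets are fliples, and (G) survives this test.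

Nevertheless (G) is false, and this is what we shall prove.

**Main result.** For every even rank $r\ge4$ there is an $r$-signotope that is not $2$-extendable.

## 3. One-element extensions as closed sets of $(r-1)$-sets

To rule out *all* extensions we need to know what an extension is. In rank two an extension is a cut of a linear order: the elements after the cut, and those before it. This section finds the same picture in every rank $r\ge2$.

Fix an $r$-signotope $\sigma$ on $[n]$ and $k\in[n+1]$.

**Definition (the relation $\to_k$).** Let $X\subseteq[n]$ be an $r$-set and $a\ne b$ in $X$. Put $L=X\setminus\{a,b\}$, $Y=L\cup\{a\}=X\setminus b$ and $Z=L\cup\{b\}=X\setminus a$. Define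
$$Y\to_kZ\iff \operatorname{sgn}(b-a)\,\sigma(X)\,(-1)^{\#\{l\in L:\,l\ge k\}}=+ .$$

So $Z$ arises from $Y$ by exchanging $a$ for $b$. Swapping the roles of $a$ and $b$ changes the sign, so for any two $(r-1)$-sets with $|Y\cap Z|=r-2$ exactly one of $Y\to_kZ$, $Z\to_kY$ holds. In rank two, $L=\emptyset$, and $\{a\}\to_k\{b\}$ says that $a$ comes before $b$.

For $Y\subseteq[n]$ let $Y^+=\{y\in Y:y<k\}\cup\{y+1:y\in Y,\ y\ge k\}$. Let $\sigma^*:\binom{[n+1]}{r}\to\{+,-\}$ satisfy $\sigma^*(X^+)=\sigma(X)$ for all $r$-sets $X\subseteq[n]$; that is, $\sigma^*$ extends $\sigma$ by the new element $k$. Its remaining values are recorded on $(r-1)$-sets $Y\subseteq[n]$ by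
$$\tau(Y)=\sigma^*(Y^+\cup\{k\}),\qquad \tau'(Y)=(-1)^{\#\{y\in Y:\,y\ge k\}}\,\tau(Y).$$
In rank two, $\tau'(\{i\})=-$ says that the new element comes before $i$. (If $i<k$, then $\tau'(\{i\})=\sigma^*(\{i,k\})$; if $i\ge k$, then $\tau'(\{i\})=-\sigma^*(\{k,i+1\})$.)

**Lemma 1.** $\sigma^*$ is a signotope if and only if, whenever $Y\to_kZ$ and $\tau'(Y)=-$, also $\tau'(Z)=-$.

In words: the set $\{Y:\tau'(Y)=-\}$ is closed under following arrows.

*Proof.* A sign sequence has at most one sign change if and only if it has no *alternating triple*, meaning three entries, in order, equal to $+,-,+$ or $-,+,-$. Packets without $k$ are fine because $\sigma$ is a signotope. So consider a packet $Q=X^+\cup\{k\}$ with $|X|=r$, and call the entry where $k$ is removed the $k$-entry.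

**Step 1: only triples containing the $k$-entry matter.** Suppose the entries at positions $p<q<w$ alternate, so $s_p=s_w\ne s_q$, and the $k$-entry is at $j\notin\{p,q,w\}$. We find an alternating triple through $j$.

- If $j<p$ and $s_j=s_p$, then $(j,q,w)$ alternates. If $j<p$ and $s_j=s_q$, then $(j,p,q)$ alternates.
- If $p<j<q$ and $s_j=s_p$, then $(j,q,w)$ alternates. If $p<j<q$ and $s_j=s_q$, then $(p,j,w)$ alternates.
- The cases $q<j<w$ and $j>w$ follow by reversing the sequence.

**Step 2: the triples containing the $k$-entry are the arrows.** Let $a,b\in X$ be the other two removed elements, named so that $Y=X\setminus b\to_kZ=X\setminus a$. Removing $a$ (precisely, the element of $Q$ corresponding to $a$) leaves the entry $\tau(Z)$, removing $b$ leaves $\tau(Y)$, and removing $k$ leaves $\sigma(X)$. With $\varepsilon=(-1)^{\#\{l\in L:\,l\ge k\}}$ we have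
$$\sigma(X)=\varepsilon\operatorname{sgn}(b-a),\qquad \tau(Y)=\varepsilon(-1)^{[a\ge k]}\tau'(Y),\qquad \tau(Z)=\varepsilon(-1)^{[b\ge k]}\tau'(Z),$$
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. We claim that the triple alternates if and only if $(\tau'(Y),\tau'(Z))=(-,+)$. For a given $k$-entry, exactly one choice of the other two entries makes the triple alternate. So it is enough to check that $(-,+)$ does. With $\tau'(Y)=-$ and $\tau'(Z)=+$ the three entries, listed by the position of the removed element in $Q$, are as follows.

- $a<b<k$: $(a,b,k)\mapsto(\varepsilon,-\varepsilon,\varepsilon)$.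
- $b<a<k$: $(b,a,k)\mapsto(-\varepsilon,\varepsilon,-\varepsilon)$.
- $k\le a<b$: $(k,a,b)\mapsto(\varepsilon,-\varepsilon,\varepsilon)$.
- $k\le b<a$: $(k,b,a)\mapsto(-\varepsilon,\varepsilon,-\varepsilon)$.
- $a<k\le b$: $(a,k,b)\mapsto(-\varepsilon,\varepsilon,-\varepsilon)$.
- $b<k\le a$: $(b,k,a)\mapsto(\varepsilon,-\varepsilon,\varepsilon)$.

All six alternate. Every arrow $Y\to_kZ$ arises from exactly one $X=Y\cup Z$ and one pair $\{a,b\}$, so the absence of alternating triples through $k$-entries is the stated condition. $\square$

**Definition (extendable at a pair).** $\sigma$ is *extendable at $(I,J)$ in position $k$* if there is a signotope $\sigma^*$ on $[n+1]$ with $\sigma^*\setminus\!\setminus k=\sigma$ in which $I^+\cup\{k\}$ and $J^+\cup\{k\}$ are fliples.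

So $\sigma$ fails to be $2$-extendable if and only if there are disjoint $I,J$ such that $\sigma$ is extendable at $(I,J)$ in no position $k\in[n+1]$.

**Example: all-plus in rank four, any $n\ge6$.** Let $\sigma\equiv+$, $I=\{1,2,3\}$, $J=\{n-2,n-1,n\}$, $k=4$. Call an element *low* if it is at most $3$ and *high* otherwise, and let $h(Y)$ be the number of high elements of a $3$-set $Y$. An exchange of $a$ for $b$ is an arrow if $b>a$ when $L$ has an even number of high elements, and if $b<a$ when that number is odd.

- From $h(Y)=1$: removing the high element leaves $L$ low, so $b>a$ is again high. Removing a low element leaves one high element in $L$, so $b<a$ is again low. All arrows lead to sets with $h=1$.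
- From $I$: $L$ is low, so $b>a$, and $b\notin\{1,2,3\}$ is high. All arrows lead to sets with $h=1$.
- From $J$: $L$ has two high elements, so $b>a$ with $b\notin J$, and there is no such $b$.

Hence $W=\{Y:h(Y)=1\}$ is closed under arrows, and so are $W\cup\{I\}$ and $W\cup\{J\}$. Put $\tau'=-$ exactly on $W$. By Lemma 1 this is an extension, and it stays one when $\tau'(I)$ alone, or $\tau'(J)$ alone, is changed to $-$. So $I^*$ and $J^*$ are fliples: the all-plus signotope of rank four is extendable at this pair for every $n\ge6$. Simply putting more elements between $I$ and $J$, as in rank two, does not help. From $I$ one never gets beyond $h=1$, while $h(J)=3$.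

This shows what an obstruction should be: a chain of arrows from $I$ to $J$.

**Lemma 2.** Let $I=Y_0\to_kY_1\to_k\dots\to_kY_N=J$ with $N\ge1$ and $Y_{N-1}\notin\{I,J\}$. Then $\sigma$ is not extendable at $(I,J)$ in position $k$. If $r\ge3$ and $I\cap J=\emptyset$, the condition $Y_{N-1}\notin\{I,J\}$ holds automatically.

*Proof.* Suppose $\sigma^*$ is such an extension. Since $I^*=I^+\cup\{k\}$ is a fliple, we may set its value so that $\tau'(I)=-$, keep all other values, and still have a signotope. By Lemma 1, applied along the chain, $\tau'(Y_{N-1})=-$ there. As $Y_{N-1}\ne I$, this value was not touched, so $\tau'(Y_{N-1})=-$ in $\sigma^*$. Now start again from $\sigma^*$. Since $J^*$ is a fliple, we may set $\tau'(J)=+$. By Lemma 1 and $Y_{N-1}\to_kJ$, we get $\tau'(Y_{N-1})=+$ there. As $Y_{N-1}\ne J$, this holds in $\sigma^*$ too, a contradiction.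

For the last claim, $|Y_{N-1}\cap J|=r-2\ge1$ and $Y_{N-1}\ne J$ because the two sets are joined by an arrow. Since $Y_{N-1}$ meets $J$ and $I$ does not, $Y_{N-1}\ne I$. $\square$

The goal is now: *for even $r\ge4$, find $\sigma$ and disjoint $I,J$ with a chain from $I$ to $J$ in every position $k\in[n+1]$.*

## 4. Divided differences and interpolating polynomials

We need signotopes in which arrows can be read off. They come from points in the plane. Let $V$ be the space of real polynomials of degree at most $r-2$. Let $t_1<\dots<t_n$ and $c_1,\dots,c_n$ be real numbers; we call the points $(t_i,c_i)$ a *configuration*. For an $(r-1)$-set $Y$ let $p_Y\in V$ be the interpolating polynomial with $p_Y(t_y)=c_y$ for $y\in Y$. For a finite set $X$ of indices the divided difference is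
$$c[X]=\sum_{x\in X}\frac{c_x}{\prod_{y\in X\setminus x}(t_x-t_y)}.$$
Two textbook facts: for $|Y|=r-1$ the coefficient of $x^{r-2}$ in $p_Y$ is $c[Y]$, by Lagrange's formula; and
$$c[X\setminus a]-c[X\setminus b]=(t_b-t_a)\,c[X]\qquad(a\ne b\text{ in }X). \tag{1}$$
To check (1), compare the coefficients of each $c_x$. For $x\ne a,b$ the left side gives $\bigl((t_x-t_a)-(t_x-t_b)\bigr)/\prod_{y\in X\setminus x}(t_x-t_y)$. For $x=a$ it gives $-(t_a-t_b)/\prod_{y\in X\setminus a}(t_a-t_y)$. For $x=b$ it gives $(t_b-t_a)/\prod_{y\in X\setminus b}(t_b-t_y)$. All three agree with the right side.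

**Definition (generic).** The configuration is *generic* if $c[X]\ne0$ for all $r$-sets $X$. Then put $\sigma(X)=\operatorname{sgn}c[X]$.

In rank two, $V$ consists of constants, $p_{\{i\}}=c_i$, and $\sigma$ orders the points by height. In rank four, three points determine a polynomial of degree at most $2$, and $\sigma(X)$ is the sign of a third-order divided difference.

**Lemma 3.** For a generic configuration: (i) $\sigma$ is an $r$-signotope. (ii) Let $k\in[n+1]$ and $s\in(t_{k-1},t_k)$, where $t_0=-\infty$ and $t_{n+1}=\infty$. If $|Y\cap Z|=r-2$, then $Y\to_kZ\iff p_Y(s)<p_Z(s)$.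

*Proof.* (i) Let $X=\{x_1<\dots<x_{r+1}\}$ be a packet. By (1), for $i<j$ we have $c[X\setminus x_i]-c[X\setminus x_j]=(t_{x_j}-t_{x_i})c[X]$, whose sign is the same for all $i<j$ (or it is always $0$). So the nonzero numbers $c[X\setminus x_i]$ are weakly monotone in $i$, and their signs change at most once.

(ii) Let $Y=L\cup\{a\}$, $Z=L\cup\{b\}$ and $X=L\cup\{a,b\}$. The polynomial $p_Z-p_Y\in V$ vanishes at the $r-2$ points $t_l$, $l\in L$, and its $x^{r-2}$-coefficient is $c[X\setminus a]-c[X\setminus b]=(t_b-t_a)c[X]$ by (1). Hence
$$p_Z-p_Y=(t_b-t_a)\,c[X]\prod_{l\in L}(x-t_l). \tag{2}$$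
At $x=s$ the factor $s-t_l$ is negative exactly when $l\ge k$. So the sign at $s$ is $\operatorname{sgn}(b-a)\,\sigma(X)\,(-1)^{\#\{l\in L:\,l\ge k\}}$. $\square$

So a chain in position $k$ is a sequence of one-point exchanges along which the value of the interpolating polynomial at $s$, anywhere in the gap $(t_{k-1},t_k)$, keeps increasing.

## 5. A positive difference polynomial, and where it falls short

Put $q=p_J-p_I$. Suppose chains from $I$ to $J$ exist in all positions. By Lemma 3(ii), $q>0$ on every gap. The leading coefficient also has something to say. By (2) each step of a chain adds a polynomial $\alpha\prod_{l\in L}(x-t_l)$ with $\alpha\neq0$. In position $n+1$ all factors are positive at $s>t_n$, so each $\alpha>0$. In position $1$ the product has sign $(-1)^{r-2}$ at $s<t_1$, so each $(-1)^r\alpha>0$. Adding up the $\alpha$'s along the chain, the $x^{r-2}$-coefficient of $q$ is positive by the first statement, and its product with $(-1)^r$ is positive by the second. For odd $r$ these two conditions contradict each other, so a configuration of odd rank never has chains from $I$ to $J$ in all positions. For even $r$ there is no conflict, and we are led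 to pairs with
$$q=p_J-p_I>0\ \text{ on }\mathbb R,\quad\text{with positive coefficient of }x^{r-2}. \tag{3}$$

The first thing a sensible person tries is to stop here. Why should (3) not be enough? Suppose an extension comes from adding a point $(s,h)$ with $s$ in the $k$-th gap. The divided difference of $p_Y$ on $r$ points is $0$, since $\deg p_Y\le r-2$. Subtracting $p_Y$ therefore gives $c[Y\cup\{k\}]=(h-p_Y(s))/\prod_{y\in Y}(s-t_y)$, and thus $\tau'(Y)=\operatorname{sgn}(h-p_Y(s))$: the new point is above or below the graph of $p_Y$. Flipping $I^*$ and flipping $J^*$ suggest a point lying on both graphs, and under (3) the graphs do not meet.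

It is not enough. Take $r=4$, $t_i=i$, $c_i=i^3$ for $i\le n$, $n\ge6$. The third divided differences of $x^3$ are $1$, so this is the all-plus signotope. Take $I=\{1,2,3\}$, $J=\{n-2,n-1,n\}$ as before. Since $p_Y=x^3-\prod_{i\in Y}(x-i)$, we get $q=\prod_{i\in I}(x-i)-\prod_{j\in J}(x-j)$. With $y=x-2$ and $w=n-3\ge3$,
$$q=(y^3-y)-\bigl((y-w)^3-(y-w)\bigr)=3w\,y^2-3w^2\,y+w^3-w,$$
whose discriminant is $9w^4-12w(w^3-w)=3w^2(4-w^2)<0$. So (3) holds. (For $n=6$, in the variable $x$: $q=9x^2-63x+114$.) Yet Section 3 showed that this signotope *is* extendable at $(I,J)$ in position $4$. The trouble is that signotope extensions need not come from points. What (3) lacks is a *chain*: in position $4$, from $I$, the exchanges available on the cubic are all trapped in $h=1$.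

So we must add points to the configuration, off the given curve, to make chains possible. By (2), a chain in a gap at $s$ writes $q$ as a sum of polynomials $\pm\prod_{l\in L}(x-t_l)$ with positive weights, each positive at $s$. There are three difficulties.

- Is $q$ such a positive combination at all, for a given $s$?
- Each new point creates new gaps, and chains are needed in these as well. So one finite set of new abscissae must serve all $s$ simultaneously.
- Only finitely many points are allowed, while the chain must end exactly at $J$.

The first two are settled in Section 6, the third in Section 7.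

**Theorem 1.** Let $r\ge4$ be even and let $(t_i,c_i)_{i\in[n_0]}$ be a generic configuration with disjoint $(r-1)$-sets $I,J$ such that $q=p_J-p_I$ is positive on $\mathbb R\cup\{\infty\}$. Then there is a generic configuration containing all points $(t_i,c_i)$ whose $r$-signotope is not extendable at $(I,J)$ in any position. (Here $I,J$ denote the same points, relabeled.)

Here, and from now on, $r=2m+2$ with $m\ge1$, so $V$ consists of the polynomials of degree at most $2m$; we put $d=\dim V=2m+1=r-1$. For $g\in V$ the symbol $g(\infty)$ denotes the coefficient of $x^{2m}$. Because $2m$ is even, $g(\infty)\neq0$ implies $\operatorname{sgn}g(s)=\operatorname{sgn}g(\infty)$ for all real $s$ with $|s|$ large, on both sides. So $\infty$ behaves like one point that closes the line to a circle. For finite $L\subset\mathbb R$ put $f_L=\prod_{l\in L}(x-l)$.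

## 6. Positive polynomials as combinations of real-rooted ones

Here is a case of the first difficulty. Let $m=1$, $q=1+x^2$ and $s=0$. Then
$$1+x^2=\tfrac13\bigl(-(x-1)(x+1)\bigr)+\tfrac23\,(x-\tfrac12)(x-1)+\tfrac23\,(x+\tfrac12)(x+1):$$
the constants add to $\frac13+\frac13+\frac13=1$, the $x$-terms cancel, and the $x^2$-coefficients add to $-\frac13+\frac23+\frac23=1$. The three quadratics have values $1,\frac12,\frac12$ at $0$ and form a basis of $V$, so $q$ even lies in the interior of the cone they generate. The same quadratics do not serve at $s=0.7$, where $(x-\frac12)(x-1)=-0.06$. The combination has to depend on $s$, but it may do so in finitely many ways, as the next lemma shows.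

**Lemma 4.** Let $q\in V$ with $q(s)>0$ for all $s\in\mathbb R\cup\{\infty\}$, and let $E\subset\mathbb R$ be finite. There is a finite set $\mathcal T\subset\mathbb R\setminus E$ such that for every $s\in\mathbb R$ there is a finite set $F$ of polynomials $\pm f_L$ with $L\subseteq\mathcal T\setminus\{s\}$, $|L|=2m$, such that $f(s)>0$ for all $f\in F$ and $q$ lies in the interior of the convex cone generated by $F$.

*Proof.* **Step 1: one point $s_0$, with infinitely many polynomials allowed.** Fix $s_0\in\mathbb R\cup\{\infty\}$. Let $A$ be the set of all $f=\pm f_L$ with $L\subset\mathbb R\setminus(E\cup\{s_0\})$, $|L|=2m$ and $f(s_0)>0$. Let $K$ be the convex cone generated by $A$. We claim that $q\in\operatorname{int}K$.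

Suppose not. Then there is a linear functional $w\ne0$ on $V$ with $w\ge0$ on $K$ and $w(q)\le0$. Indeed, if $\operatorname{int}K\ne\emptyset$, separate $q$ from the open convex set $\operatorname{int}K$: there is $w\ne0$ with $w(f)\ge w(q)$ on $\operatorname{int}K$, hence on $K$, which lies in the closure of $\operatorname{int}K$. As $K$ is a cone, scaling $f$ up shows $w(f)\ge0$ on $K$, and scaling $f$ to $0$ shows $w(q)\le0$. If $\operatorname{int}K=\emptyset$, then $K$ lies in a proper subspace, and we take $w\neq0$ vanishing on it, with the sign that makes $w(q)\le0$.

We show that $w$ can only be a positive multiple of evaluation at $s_0$. Let $g=f_{L'}$ with $|L'|=2m-1$ and $L'\subset\mathbb R\setminus(E\cup\{s_0\})$. For small real $\eta\ne0$ put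
$$f_\eta=(x-s_0-\eta)\,g\ \text{ if }s_0\in\mathbb R,\qquad f_\eta=(1-\eta x)\,g\ \text{ if }s_0=\infty.$$
The new root is $s_0+\eta$, respectively $1/\eta$; for $|\eta|$ small it avoids $E\cup L'\cup\{s_0\}$. Moreover $f_\eta(s_0)=-\eta\,g(s_0)\ne0$, respectively $f_\eta(\infty)=-\eta\ne0$. So for one sign of $\eta$ a positive multiple of $f_\eta$ lies in $A$, and for the other sign a positive multiple of $-f_\eta$ does. Thus $w(f_\eta)\ge0$ on one side and $w(f_\eta)\le0$ on the other. Letting $\eta\to0$ from both sides gives $w((x-s_0)g)=0$, respectively $w(g)=0$.

The polynomials $g$ of this type span all polynomials of degree at most $2m-1$: take $2m$ admissible points and the $2m$ products of $2m-1$ of the corresponding linear factors; up to scaling these form a Lagrange basis. Hence $w$ vanishes on all $(x-s_0)h$ with $\deg h\le2m-1$, respectively on all polynomials of degree at most $2m-1$. In both cases this is the hyperplane $\{f\in V:f(s_0)=0\}$. So $w(f)=\gamma f(s_0)$ with $\gamma\ne0$. Since $A\ne\emptyset$, $w\ge0$ on $A$, and $f(s_0)>0$ for $f\in A$, we get $\gamma>0$. But then $w(q)=\gamma q(s_0)>0$, a contradiction.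

**Step 2: finitely many polynomials suffice for $s_0$.** As $q\in\operatorname{int}K$, there is a simplex with vertices in $K$ and $q$ in its interior. Each vertex is a nonnegative combination of finitely many elements of $A$. So $q$ is interior to the cone generated by a finite set $F_{s_0}\subseteq A$.

**Step 3: finitely many $s_0$ suffice.** Let $U(s_0)=\{s\in\mathbb R\cup\{\infty\}:f(s)>0\text{ for all }f\in F_{s_0}\}$. For real $s_0$ it contains an open interval around $s_0$. For $s_0=\infty$ it contains all real $s$ with $|s|>\rho$, for some $\rho$, because $2m$ is even. The compact interval $[-\rho,\rho]$ is covered by finitely many of the open intervals for real $s_0$. So finitely many sets $U(s_1),\dots,U(s_M)$, one of them $U(\infty)$, cover $\mathbb R\cup\{\infty\}$. Let $\mathcal T$ be the set of all roots of all polynomials in $\bigcup_\mu F_{s_\mu}$; it is finite and disjoint from $E$. For a real $s$ choose $\mu$ with $s\in U(s_\mu)$ and take $F=F_{s_\mu}$. Its members are positive at $s$, so $s$ is not among their roots. $\square$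

A consequence that we shall need: a cone with interior points spans $V$, and $d\ge2$, so $F$ involves at least two different root sets of size $2m$, both contained in $\mathcal T\setminus\{s\}$. Therefore
$$|\mathcal T\setminus\{s\}|\ge2m+1=d\qquad\text{for every }s\in\mathbb R. \tag{4}$$

## 7. Chains on a grid of new points

We begin the proof of Theorem 1. Let $E=\{t_1,\dots,t_{n_0}\}$, take $\mathcal T$ from Lemma 4 for $q$ and $E$, and put $T=E\cup\mathcal T$ (a disjoint union). New points will be placed on the vertical lines over $\mathcal T$, many on each line, and in Section 8 they will be moved slightly apart. The gaps that then arise are of two kinds: those between neighboring lines, and those inside a line that has been split. This is why we test chains at the following finite set. Let $S\subset\mathbb R$ consist of all elements of $\mathcal T$ together with one point from each component of $\mathbb R\setminus T$. Then $S$ is finite and $S\cap E=\emptyset$.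

For $0<\delta\le1$ and $B>0$ let
$$G=\{(u,z\delta):\ u\in\mathcal T,\ z\in\mathbb Z,\ |z\delta|\le B\},\qquad P=\{(t_i,c_i)\}\cup G.$$
The *columns* of a point set are its abscissae. An $(r-1)$-subset $Y$ of $P$ is *transversal* if its points have distinct abscissae; then $p_Y\in V$ is defined by interpolation.

**Claim A.** For suitable $B,\delta$, for every $s\in S$ there is a sequence $\Pi_s$: $I=Y_0,Y_1,\dots,Y_N=J$ of transversal sets, consecutive ones differing by the exchange of one point, with
$$p_{Y_0}(s)<p_{Y_1}(s)<\dots<p_{Y_N}(s).$$
Moreover $\Pi_s$ uses no point of column $s$.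

The plan: walk from $I$ by large exchanges that add approximately $\lambda_jf_j$, where $\sum\lambda_jf_j$ is *slightly less* than $q$, and by tiny exchanges that only rearrange columns. The small remainder is then used to absorb all rounding errors and to land exactly on $J$.

*Proof of Claim A.* Let $\|\cdot\|$ be the maximum coefficient norm on $V$. Let $C=\max\|f_L\|/|f_L(u)|$ over $L\subset T$ with $|L|=r-2$ and $u\in T\setminus L$.

**Step 1: the effect of one exchange.** Let $Y$ be transversal. Remove one point, let $L$ be the set of the remaining $r-2=2m$ abscissae, and add a point $(u,c)$ with $u\in T\setminus L$. The new set $Y'$ satisfies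
$$p_{Y'}-p_Y=\frac{c-p_Y(u)}{f_L(u)}\,f_L,\qquad \|p_{Y'}-p_Y\|\le C\,|c-p_Y(u)|, \tag{5}$$
because the difference vanishes on $L$ and takes the value $c-p_Y(u)$ at $u$. The column $u$ may be that of the removed point; then $p_Y(u)$ is the height of that point.

Now fix $s\in S$. We use grid points only in columns of $\mathcal T\setminus\{s\}$. As $s\notin E$, the abscissae in $L$ are always different from $s$, so $f_L(s)\ne0$ throughout. For the moment all heights in $\delta\mathbb Z$ are allowed; $B$ is fixed at the end.

**Step 2: small moves rearrange columns at negligible cost.** Given $Y$, a point to be removed, the remaining abscissae $L$, and a column $u\in\mathcal T\setminus(\{s\}\cup L)$, choose $c\in\delta\mathbb Z$ with $0<|c-p_Y(u)|\le\delta$ and such that $c-p_Y(u)$ has the sign of $f_L(u)f_L(s)$. This is possible, since there are multiples of $\delta$ in $(p_Y(u),p_Y(u)+\delta]$ and in $[p_Y(u)-\delta,p_Y(u))$. By (5),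
$$p_{Y'}(s)>p_Y(s),\qquad\|p_{Y'}-p_Y\|\le C\delta.$$
This is a *small upward move*. With the opposite sign we get a *small downward move*. For any set $R\subseteq\mathcal T\setminus\{s\}$ of $d$ columns, at most $d$ small moves (all upward, or all downward, as we like) turn $Y$ into a set with column set exactly $R$: one after the other, replace the points whose column is not in $R$ by points in the missing columns of $R$. As $R\cap E=\emptyset$, all points of the resulting set are grid points.

**Step 3: the data for $s$.** Let $F=\{f_1,\dots,f_M\}$ be the set of Lemma 4 for $s$, with root sets $L_1,\dots,L_M\subseteq\mathcal T\setminus\{s\}$. By (4) we may fix $R=\{u_1,\dots,u_d\}\subseteq\mathcal T\setminus\{s\}$. Put $g_i=\pm f_{R\setminus u_i}$ with the sign for which $g_i(s)>0$. Up to scaling the $g_i$ are the Lagrange basis for $R$, so they form a basis of $V$. Let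
$$e=\eta\sum_{i=1}^dg_i$$
with $\eta>0$ so small that $q-e$ is still interior to the cone generated by $F$. Then for a small $\kappa>0$ also $q-e-\kappa\sum_jf_j$ lies in this cone. Hence
$$q-e=\sum_{j=1}^M\lambda_jf_j\qquad\text{with all }\lambda_j\ge\kappa>0.$$
For each $j$ choose $\rho_j\in\mathcal T\setminus(\{s\}\cup L_j)$, which exists by (4), since $|L_j|=2m$.

**Step 4: the large exchanges.** Start at $I$ and do the following for $j=1,\dots,M$. By small upward moves pass to a set with columns $L_j\cup\{\rho_j\}$. It contains a grid point $(\rho_j,h)$. Replace it by $(\rho_j,h')$ with $h'\in\delta\mathbb Z$ and $h'-h=\lambda_jf_j(\rho_j)+\xi$, $|\xi|<\delta$. By (5), with remaining abscissae $L_j$, the polynomial changes by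
$$\frac{h'-h}{f_j(\rho_j)}\,f_j=\Bigl(\lambda_j+\frac{\xi}{f_j(\rho_j)}\Bigr)f_j .$$
If $\delta<\lambda_j|f_j(\rho_j)|$, this is a positive multiple of $f_j$, so the value at $s$ increases (and $h'\ne h$). The change differs from $\lambda_jf_j$ by at most $C\delta$ in norm.

**Step 5: what is left.** By small upward moves pass from the last set to a set $Y=\{(u_i,h_i)\}_{i\le d}$ with columns $R$. Separately, starting from $J$, reach by small *downward* moves a set $J'=\{(u_i,h_i')\}_{i\le d}$ with columns $R$. There were at most $Md+d$ small moves on the side of $I$, at most $d$ on the side of $J$, and $M$ large exchanges with error at most $C\delta$ each. So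
$$p_{J'}-p_Y=q-\sum_j\lambda_jf_j+\mathrm{err}=e+\mathrm{err},\qquad\|\mathrm{err}\|\le\bigl((M+2)d+M\bigr)C\delta .$$
Let $C'$ be such that every coordinate of $v\in V$ in the basis $(g_i)$ is at most $C'\|v\|$ in absolute value. If $\delta$ is so small that $C'\bigl((M+2)d+M\bigr)C\delta\le\eta/2$, then
$$p_{J'}-p_Y=\sum_{i=1}^da_ig_i,\qquad \tfrac12\eta\le a_i\le\tfrac32\eta .$$
In particular all $a_i>0$. This is the purpose of the reserve $e$.

**Step 6: landing exactly on $J$.** The polynomial $g_i$ vanishes on $R\setminus u_i$, so evaluating at $u_i$ gives $h_i'-h_i=a_ig_i(u_i)\ne0$. For $i=1,\dots,d$ in turn replace $(u_i,h_i)$ by $(u_i,h_i')$. By (5) with $L=R\setminus u_i$, the polynomial changes by $\frac{h_i'-h_i}{g_i(u_i)}g_i=a_ig_i$, which is positive at $s$. After $d$ exchanges we are at $J'$. Finally traverse the downward path from $J$ to $J'$ in reverse. It leads upward from $J'$ to $J$.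

**Step 7: choice of $B$ and $\delta$.** The sequence has at most $M(d+1)+3d$ steps. As $\delta\le1$, a small move changes the norm by at most $C$, a large exchange by at most $\lambda_j\|f_j\|+C$, and a step in Step 6 by at most $\frac32\eta\|g_i\|$. So all polynomials that occur have norm below a bound depending on $s$ but not on $\delta$. Every point $(u,c)$ of a set lies on the graph of its polynomial, so $|c|=|p_Y(u)|\le\|p_Y\|\sum_{i=0}^{2m}|u|^i$. Hence all grid heights used are bounded by some $B_s$ independent of $\delta$. As $S$ is finite, let $B=\max_{s\in S}B_s$, and then choose $\delta\le1$ so small that the conditions in Steps 4 and 5 hold for all $s\in S$. Those conditions do not involve $B$. $\square$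

## 8. Splitting the columns: every gap has its chain

We finish the proof of Theorem 1. Fix $B,\delta$ and the sequences $\Pi_s$ from Claim A. The set $P$ is not yet a configuration, since grid points share abscissae.

**Step 1: perturb to a generic configuration.** Keep the points $(t_i,c_i)$ and move each point of $G$ by less than $\varepsilon$, so that all abscissae become distinct and the configuration becomes generic. To see that this is possible, first choose distinct abscissae. Then, for an $r$-set $X$ containing a moved point, $c[X]$ depends on the height of that point with nonzero coefficient, so $c[X]=0$ excludes only a proper affine hyperplane of height vectors of moved points. Finitely many hyperplanes do not cover an open box. For $X$ consisting of original points $c[X]\ne0$ by hypothesis.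

**Step 2: choose $\varepsilon$ so that the chains survive.** First, let $\varepsilon$ be smaller than half the minimal distance between different points of $T\cup S$. Second, for transversal $Y,Y'$ the number $p_{Y'}(s')-p_Y(s')$ is jointly continuous in the coordinates of the points and in $s'$. There are finitely many sequences $\Pi_s$, each with finitely many strict inequalities at $s$. So we may take $\varepsilon$ so small that for every $s\in S$ the strict inequalities along $\Pi_s$ hold for the perturbed polynomials at all $s'\in(s-\varepsilon,s+\varepsilon)$.

**Step 3: locate every gap.** Let $\theta_1<\dots<\theta_n$ be the abscissae of the perturbed configuration, $\theta_0=-\infty$, $\theta_{n+1}=\infty$, let $\sigma$ be its signotope, and let $k\in[n+1]$. Each point comes from a column in $T$, from which it is at distance less than $\varepsilon$. Points from different columns are ordered as their columns, by the choice of $\varepsilon$. Every column in $T$ is occupied (those in $\mathcal T$ by the point with $z=0$), and a column in $E$ carries exactly one point, unmoved. So the gap $(\theta_{k-1},\theta_k)$ is of one of two kinds.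

- *It is unbounded, or its ends come from different columns.* Then these columns are consecutive in $T$; for an unbounded gap, the finite end comes from the extreme column. The point $s\in S$ chosen in the corresponding component of $\mathbb R\setminus T$ has distance more than $\varepsilon$ from $T$, so it lies in the gap. Put $s'=s$.
- *Both ends come from the same column $u$.* Then $u\in\mathcal T\subseteq S$, and the gap lies in $(u-\varepsilon,u+\varepsilon)$. Put $s=u$ and let $s'$ be any point of the gap.

In both cases $s'$ lies in the gap and in $(s-\varepsilon,s+\varepsilon)$, so the perturbed polynomials are strictly increasing along $\Pi_s$ at $s'$. In the second case it was essential that $\Pi_u$ avoids column $u$: the factor $f_L(u)$ had to be nonzero in every step.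

**Step 4: conclude.** By Lemma 3(ii), $\Pi_s$ is a chain $I\to_k\dots\to_kJ$ for $\sigma$. Since $r\ge3$ and $I\cap J=\emptyset$, Lemma 2 shows that $\sigma$ is not extendable at $(I,J)$ in position $k$. As $k\in[n+1]$ was arbitrary, Theorem 1 is proved. $\blacksquare$

## 9. A pair with positive difference in every even rank

It remains to feed Theorem 1.

**Corollary.** For every even $r\ge4$ there is an $r$-signotope that is not $2$-extendable.

*Proof.* **Step 1: a configuration with positive $q$.** Let $n_0=2r-2$, take any $t_1<\dots<t_{n_0}$ and any partition $[n_0]=I\sqcup J$ with $|I|=|J|=r-1$. Put $c_i=0$ for $i\in I$ and $c_j=1+t_j^{2m}$ for $j\in J$. Interpolation at $r-1=2m+1$ points recovers polynomials of degree at most $2m$, so $p_I=0$, $p_J=1+x^{2m}$ and $p_J-p_I=1+x^{2m}$. This is positive on $\mathbb R\cup\{\infty\}$, but the configuration is not generic if, for instance, some $r$-set has all its divided differences vanish; we do not need to know whether this happens.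

**Step 2: positivity survives a small change.** Let $v\in V$ have all coefficients less than $\frac1{2m+1}$ in absolute value. For real $s$ and $0\le i\le2m$ we have $|s|^i\le1+s^{2m}$. So $|v(s)|<\frac1{2m+1}\sum_{i=0}^{2m}|s|^i\le1+s^{2m}$. The coefficient of $x^{2m}$ in $1+x^{2m}+v$ is positive as well. Hence $1+x^{2m}+v$ is positive on $\mathbb R\cup\{\infty\}$.

**Step 3: make it generic.** The coefficients of $p_J-p_I$ depend continuously on the heights. The height vectors that are not generic form a finite union of hyperplanes $c[X]=0$. So an arbitrarily small change of the heights makes the configuration generic, and by Step 2 it can be chosen to keep $p_J-p_I$ positive on $\mathbb R\cup\{\infty\}$. Theorem 1 now gives a generic configuration whose $r$-signotope is extendable at the disjoint pair $(I,J)$ in no position. This signotope is not $2$-extendable. $\square$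

So the guess (G) is false in every even rank $r\ge4$. Compare with rank two: there the element $2$ stood between $1$ and $3$ in the chain $\{1\}\to_k\{2\}\to_k\{3\}$, which is the same for every $k$. In rank $r=2m+2$ the chain from $I$ to $J$ has to be rebuilt for each gap, and the grid over $\mathcal T$ contains all the chains at once.
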